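# Fair bilateral trade with two regular traders

## 1. Lowering a price until the fractions agree

A seller owns one item. It is worth nothing to her, and everyone knows this. A buyer has a private value $v$, uniform on $[0,1]$. The seller posts the price $1-q$, so the item is sold with probability $q$. The buyer's expected utility is $\int_{1-q}^1 (v-(1-q))\,dv=q^2/2$, the seller's is $q(1-q)$, and the total gain is $q-q^2/2$.

The seller's favorite price is $1/2$ and gives her $1/4$. The buyer's favorite price is $0$: it gives him $1/2=\mathbb E[v]$, which is also the largest conceivable total, but the seller then gets nothing. A fair compromise is to lower the price, starting from the seller's favorite, until each trader has the same fraction of his or her own ideal: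
$$\frac{q^2/2}{1/2}=\frac{q(1-q)}{1/4}\iff q^2=4q(1-q)\iff q=\tfrac45 .$$
Both fractions are then $16/25$. The total gain is $12/25$, which is $96$ percent of the possible $1/2$.

How much can fairness cost for other buyers? And what if the seller's value is random and private too? Here are the rules.

**Definition 1 (instance, mechanism).** The buyer's value $v\sim F$ and the seller's value (cost) $c\sim G$ are independent, non-negative, with finite means. They are private, and $F,G$ are common knowledge. A mechanism $\mathcal M$ gives, for each report profile $(v,c)$, a trade probability $x(v,c)\in[0,1]$, a payment $p(v,c)$ made by the buyer and a payment $\tilde p(v,c)$ received by the seller. Ex post utilities, relative to no trade, are $v\,x-p$ and $\tilde p-c\,x$. All functions are measurable, payments are integrable, and interim expectations are finite.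

**Definition 2 (constraints).** Write $X(v)=\mathbb E_c\,x(v,c)$ and $Y(c)=\mathbb E_v\,x(v,c)$ for the interim trade probabilities, and
$$u(v)=vX(v)-\mathbb E_c\,p(v,c),\qquad w(c)=\mathbb E_v\,\tilde p(v,c)-cY(c)$$
for the interim utilities.

- Bayesian incentive compatibility (BIC): for all types $v,v'$ and $c,c'$, $u(v)\ge vX(v')-\mathbb E_c\,p(v',c)$ and $w(c)\ge \mathbb E_v\,\tilde p(v,c')-cY(c')$.
- Interim individual rationality (IIR): $u\ge0$ and $w\ge 0$ everywhere.
- Ex ante weak budget balance (WBB): $\mathbb E[p]\ge\mathbb E[\tilde p]$.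

$\mathfrak M_{F,G}$, or just $\mathfrak M$, is the family of mechanisms satisfying all three.

**Definition 3 (benchmarks, fairness).** For $\mathcal M\in\mathfrak M$ put $\mathrm{GFT}(\mathcal M)=\mathbb E[(v-c)x]$ (gains from trade), $U(\mathcal M)=\mathbb E[vx-p]$ and $\Pi(\mathcal M)=\mathbb E[\tilde p-cx]$. Let $\mathrm{OPT}_{SB}$, $U^*$, $\Pi^*$ be the suprema over $\mathfrak M$ of $\mathrm{GFT}$, $U$, $\Pi$. We consider only non-degenerate instances: $0<U^*<\infty$ and $0<\Pi^*<\infty$. A mechanism $\mathcal M\in\mathfrak M$ is KS-fair if $U(\mathcal M)/U^*=\Pi(\mathcal M)/\Pi^*$.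

Adding the definitions gives an identity that we use constantly:
$$\mathrm{GFT}(\mathcal M)=U(\mathcal M)+\Pi(\mathcal M)+\mathbb E[p-\tilde p]\ \ge\ U(\mathcal M)+\Pi(\mathcal M). \tag{1}$$
Since $\Pi,U\ge0$ by IIR, this gives $U^*,\Pi^*\le\mathrm{OPT}_{SB}\le\mathbb E(v-c)^+<\infty$.

**Definition 4 (regularity).** A buyer law $F$ is regular if it is supported on an interval, has a density $f$ that is positive on the interior of that interval, and the virtual value $\varphi(v)=v-\frac{1-F(v)}{f(v)}$ is non-decreasing on the support. A seller law $G$ is regular if it is supported on an interval, has a density $g$ that is positive on the interior, and the virtual cost $c+\frac{G(c)}{g(c)}$ is non-decreasing on the support. A point mass also counts as a regular seller law.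

For the uniform law on $[0,1]$, $\varphi(v)=2v-1$ and the virtual cost is $2c$, so it is regular for both roles. The density $\frac32$ on $[0,\frac12]$, $\frac12$ on $(\frac12,1]$ is not regular for a buyer: at $v=\frac12$ we have $1-F=\frac14$, so $\varphi(\frac12)=\frac12-\frac16=\frac13$, but just to the right $\varphi$ is near $\frac12-\frac12=0$.

The question comes from Moshe Babaioff, Yiding Feng, Noam Manaker Morag, "On the Efficiency of Fair and Truthful Trade Mechanisms", arXiv:2502.19050 (2025). The following is known. Every instance has a KS-fair mechanism with $\mathrm{GFT}\ge\frac12\mathrm{OPT}_{SB}$. No fraction better than $\frac12$ can be guaranteed for all instances, even with a zero-value seller. For a zero-value seller and a regular buyer, strictly better fractions are achievable. The question is whether some constant $\alpha>\frac12$ works for all instances with two regular traders. The answer will be yes, with any $\alpha<11/13$. We begin with a seller of known value, where we can find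 the exact constant.

## 2. Types on the support, and values of either sign

**Convention 1 (reports are types).** Types are the points of the closed supports, and reports are types. This loses nothing. A mechanism on a larger report space restricts to the supports. Conversely, a mechanism on the supports extends as follows. Let the buyer's support have endpoints $v_{lo},v_{hi}$. Treat a report $v>v_{hi}$ as $v_{hi}$. For a report $v<v_{lo}$ use whichever is better for $v$: the entry of $v_{lo}$, or "no trade, no payment". Any entry $(X,\bar p)$ of the interim menu satisfies $X(v_{lo})\le X\le X(v_{hi})$, because BIC makes $X(\cdot)$ non-decreasing (Lemma 2 below). So for $v>v_{hi}$,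
$$vX-\bar p=(v_{hi}X-\bar p)+(v-v_{hi})X\le u(v_{hi})+(v-v_{hi})X(v_{hi}),$$
and for $v<v_{lo}$ likewise $vX-\bar p\le u(v_{lo})-(v_{lo}-v)X(v_{lo})$. The right sides are what $v$ gets from the entries of $v_{hi}$ and $v_{lo}$. So BIC and IIR hold for the new types. Old types do not prefer the added entry, because their utility is already at least $0$. The seller is treated symmetrically. Off-support reports have probability $0$, so nothing else changes.

**Convention 2 (real values).** The theorems concern non-negative values, but the lemmas below allow real-valued, integrable $v$ and $c$, with the same definitions. We need this twice: to subtract a known cost from all values (Section 4), and to exchange the two traders (Section 9).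

## 3. The revenue curve of a regular buyer

In this section the buyer's law is real-valued, integrable, and either regular with a density or a point mass at some $v_0$. The point mass is needed only when the traders are exchanged. The seller's law is arbitrary. On a first reading take $c$ constant.

For $q\in(0,1)$ let $P(q)=F^{-1}(1-q)$ be the price accepted with probability $q$ (and $P\equiv v_0$ for a point mass). If $q$ is uniform on $(0,1)$ then $P(q)\sim F$. With a density, $F$ is continuous and strictly increasing on the support, so $P$ is continuous and strictly decreasing. Put $P(0)=v_{hi}$, $P(1)=v_{lo}$ (possibly infinite) and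
$$R(q)=qP(q)\ \ (0<q<1),\qquad R(0)=0,\qquad R(1)=\lim_{q\to1}R(q)=v_{lo}\in[-\infty,\infty).$$
For the uniform law, $P(q)=1-q$ and $R(q)=q(1-q)$. The shape of this example is general.

**Lemma 1.** $R$ is concave and continuous on $[0,1]$ as a $[-\infty,\infty)$-valued function, and bounded above. Moreover $R(q)=\int_0^qR'$ with $R'$ non-increasing and $(R')^+$ integrable. If $F$ has a density, $R'(q)=\varphi(P(q))$ for a.e. $q$.

*Proof.* A point mass gives $R(q)=v_0q$. Let $F$ have a density.

**Step 1: $P$ is locally Lipschitz, so $R$ is the integral of its derivative.** Let $[\alpha,\beta]$ lie in the interior of the support. For $v\in[\alpha,\beta]$, monotonicity of $\varphi$ gives $\frac{1-F(v)}{f(v)}=v-\varphi(v)\le\beta-\varphi(\alpha)$, so $f(v)\ge\frac{1-F(\beta)}{\beta-\varphi(\alpha)}>0$ on $[\alpha,\beta]$. Hence $F$ grows there at least linearly, and its inverse is Lipschitz.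

**Step 2: compute the derivative.** $F$ has derivative $f$ outside a Lebesgue-null set $N$. Since $F$ is absolutely continuous, $(1-F)(N)$ is null. For $q$ outside this set, $P(q)\notin N$, so for a.e. $q$ we get $P'(q)=-1/f(P(q))$ and
$$R'(q)=P(q)-\frac{q}{f(P(q))}=\varphi(P(q)),$$
using $q=1-F(P(q))$. As $q$ increases, $P(q)$ decreases and $\varphi$ is non-decreasing, so $R'$ is non-increasing. So $R$ is concave on $(0,1)$.

**Step 3: the ends.** If $v_{hi}<\infty$ then $qP(q)\to0$ as $q\to0$. If $v_{hi}=\infty$, then for small $q$, $0\le qP(q)\le\int_0^qP\to0$. So $R$ is continuous at $0$, and at $1$ by definition. A concave function on $(0,1)$ with limits $0$ and $v_{lo}<\infty$ at the ends is bounded above. Letting $\varepsilon\to0$ in $R(q)-R(\varepsilon)=\int_\varepsilon^qR'$, monotone convergence gives $R(q)=\int_0^qR'$ and $\int(R')^+=\sup R<\infty$ (note $\sup R\ge R(0)=0$). $\square$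

**Notation.** For real $c$ put
$$\pi_c(q)=R(q)-cq,\qquad \Gamma_c(q)=\int_0^q(P(s)-c)\,ds=\int_0^q\frac{\pi_c(s)}s\,ds,\qquad \bar q(c)=\Pr[v\ge c].$$
These are a seller's profit at cost $c$, the gains from trade when the best $q$-fraction of buyers trades at cost $c$, and the efficient quantity. The profit $\pi_c$ is concave with $\pi_c(0)=0$, and $\bar q$ is non-increasing. We have $P(s)\ge c$ for $0<s<\bar q(c)$ and $P(s)<c$ for $\bar q(c)<s<1$. So, by continuity, $\pi_c\ge0$ on $[0,\bar q(c)]$ and $\pi_c\le0$ on $(\bar q(c),1]$, and $\Gamma_c$ is non-decreasing on $[0,\bar q(c)]$ and decreasing beyond. Since $P$ is non-increasing, for all $q\in[0,1]$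
$$\pi_c(q)\ \le\ \Gamma_c(q)\ \le\ \mathbb E_v(v-c)^+,\qquad\text{and}\qquad \mathbb E_c\mathbb E_v(v-c)^+<\infty . \tag{2}$$

**Lemma 2 (envelope).** Let $\mathcal M$ satisfy BIC and IIR, and let the supports be intervals. Then $X$ is non-decreasing, and $u(v)=u_0+\int_{v_{lo}}^vX$ with $u_0=\inf u\ge0$. Symmetrically $Y$ is non-increasing, and $w(c)=\pi_0+\int_c^{c_{hi}}Y$ with $\pi_0=\inf w\ge0$, where $c_{hi}$ is the upper endpoint of the seller's support.

*Proof.* Buyer BIC reads $u(v)\ge u(v')+(v-v')X(v')$. Using it twice, for $v>v'$,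
$$(v-v')X(v')\le u(v)-u(v')\le(v-v')X(v).$$
So $X$ is non-decreasing and $u$ is non-decreasing and 1-Lipschitz, with $u'=X$ wherever $X$ is continuous, hence a.e. Integrate, and let the lower limit tend to $v_{lo}$: the values of $u$ decrease to $\inf u\ge0$. If $v_{lo}=-\infty$, this shows that the integral converges. For the seller, $w(c)\ge w(c')-(c-c')Y(c')$, and the same argument applies. $\square$

**Lemma 3 (bathtub).** Let $\psi$ be non-increasing on $(0,1)$ with $\psi^+$ integrable. Let $0\le\xi\le1$ be measurable with $\int_0^1\xi=y$ and $\int|\psi|\xi<\infty$. Then $\int\psi\xi\le\int_0^y\psi$.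

*Proof.* If $y=0$ or $y=1$, then $\xi$ is a.e. $0$ or a.e. $1$, and equality holds. Otherwise $\psi$ is integrable on $(0,y)$. On $(0,y)$ we have $\psi\ge\psi(y)$ and $\xi-1\le0$; on $(y,1)$ we have $\psi\le\psi(y)$ and $\xi\ge0$. So
$$\int\psi\xi-\int_0^y\psi=\int_0^y\psi(\xi-1)+\int_y^1\psi\xi\le\psi(y)\Big[\int_0^y(\xi-1)+\int_y^1\xi\Big]=0.\qquad\square$$

**Lemma 4 (bounds on payments and gains).** Let $\mathcal M$ satisfy BIC and IIR, and let $u_0=\inf u$. Then
$$\mathbb E[p]+u_0\le\mathbb E_cR(Y(c)),\qquad \mathrm{GFT}(\mathcal M)\le\mathbb E_c\Gamma_c(Y(c)). \tag{3}$$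

*Proof.* For a point mass at $v_0$: $\mathbb E[p]+u_0=v_0\mathbb E[x]=\mathbb E_cR(Y(c))$ and $\mathrm{GFT}=\mathbb E_c[(v_0-c)Y(c)]=\mathbb E_c\Gamma_c(Y(c))$. Let $F$ have a density.

**Step 1: express the payment by virtual values.** $\mathbb E[u]=\mathbb E[vX(v)]-\mathbb E[p]$ is finite. By Lemma 2 and Tonelli, $\mathbb E[u]=u_0+\int X(v)(1-F(v))\,dv$. Hence
$$\mathbb E[p]+u_0=\int vX f\,dv-\int X(1-F)\,dv=\mathbb E[X(v)\varphi(v)]=\int_0^1R'(q)X(P(q))\,dq .$$
Both integrals in the second expression converge absolutely, so $\int|R'(q)|X(P(q))\,dq<\infty$.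

**Step 2: bound it one cost at a time.** Since $X=\mathbb E_cx$, Fubini gives $\mathbb E[p]+u_0=\mathbb E_c\int_0^1R'(q)\,x(P(q),c)\,dq$. For a.e. $c$ the inner integral converges absolutely, and $\int_0^1x(P(q),c)\,dq=Y(c)$. By Lemma 3 with $\psi=R'$ it is at most $\int_0^{Y(c)}R'=R(Y(c))$.

**Step 3: the gains.** For each $c$, Lemma 3 with $\psi=P-c$ and $\xi(q)=x(P(q),c)$ gives $\mathbb E_v[(v-c)x(v,c)]\le\int_0^{Y(c)}(P-c)=\Gamma_c(Y(c))$. $\square$

## 4. The sharp constant for a seller of known value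

**Theorem 1.** For $a\in(0,1)$ let $t_a\in(0,1)$ be the unique solution of $a^t=a+t(1-a)$, and set
$$\beta(a)=(1-t_a)\Big(1+\frac{1-a}{\ln(1/a)}\Big),\qquad\beta^*=\inf_{0<a<1}\beta(a).$$
For every non-degenerate instance with a point-mass seller and a regular buyer, some KS-fair mechanism has $\mathrm{GFT}\ge\beta^*\,\mathrm{OPT}_{SB}$. No constant larger than $\beta^*$ works, even for a zero-value seller. Moreover $\beta^*<0.8774$.

The solution $t_a$ exists and is unique: $a^t$ is strictly decreasing in $t$ and $a+t(1-a)$ strictly increasing; at $t=0$ they are $1>a$, at $t=1$ they are $a<1$.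

The constant does beat one half. At $t=\frac12$ the inequality $\sqrt a<\frac{1+a}2$ shows $t_a<\frac12$, so $\beta(a)>\frac12\big(1+\frac{1-a}{\ln(1/a)}\big)$. The fraction equals $\int_0^1a^s\,ds$, which increases with $a$, so $\beta$ is bounded away from $\frac12$ on every $[\delta,1)$. And $t_a\to0$ as $a\to0$, because for fixed $t>0$ eventually $a^t<a+t(1-a)$. So near $a=0$, $\beta(a)\ge1-t_a$ is close to at least $1$.

We prove the lower bound here, and the rest in Section 5.

**Step 1: normalize, and find the ideals.** If the seller's value is $c_0$, replace $v$ by $v-c_0$, $p$ by $p-c_0x$, $\tilde p$ by $\tilde p-c_0x$ and $c_0$ by $0$. No utility, no budget and no gain changes, and the shifted buyer law is still regular, but now real-valued. Write $\Gamma=\Gamma_0$, $\bar q=\Pr[v\ge0]$ and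
$$m=\Gamma(\bar q)=\int_0^{\bar q}P=\mathbb E[v^+].$$
Here $\bar q>0$, since otherwise no mechanism has positive gains.

For $q\in(0,\bar q]$ and $0\le u\le R(q)$, let $(q,u)$ be the mechanism that posts the price $P(q)$ and transfers a lump sum $u$ from the seller to the buyer. It sells with probability $q$. The buyer's choice is optimal, both traders get at least $0$, and payments balance, so $(q,u)\in\mathfrak M$, with
$$\Pi=R(q)-u,\qquad U=\Gamma(q)-R(q)+u,\qquad\mathrm{GFT}=\Gamma(q).$$
The mechanism $(\bar q,R(\bar q))$ gives the buyer $m$ and the seller $0$. On the other hand $U\le\mathrm{GFT}\le\mathbb E[v^+]=m$ always. Hence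
$$U^*=\mathrm{OPT}_{SB}=m .$$
Also $\Pi=\mathbb E[\tilde p]\le\mathbb E[p]\le R(Y)\le\max R$ by (3), where $Y=\mathbb E[x]$. Since $\Pi^*>0$, $\max R>0$, and it is attained at some $q\in(0,\bar q]$ because $R\le0$ beyond $\bar q$. Posting that price shows $\Pi^*=\max R$.

Now measure quantiles in units of $\bar q$, replacing $R(q),\Gamma(q)$ by $R(\bar qq),\Gamma(\bar qq)$, and money in units of $\Pi^*$. Then $R$ is concave on $[0,1]$, $R(0)=0$, $R(1)\ge0$, $\max R=R(a_0)=1$ with $a_0>0$ the smallest maximizer, $\Gamma(q)=\int_0^q\frac{R(s)}s\,ds$ and $m=\Gamma(1)$.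

**Step 2: lower the price until the fractions agree.** Follow $(q,0)$ for $q$ from $a_0$ to $1$, then $(1,u)$ for $u$ from $0$ to $R(1)$. Along this path $U/U^*-\Pi/\Pi^*$ moves continuously from $U/U^*-1\le0$ to $1$, so some mechanism on it is KS-fair. Let $\lambda$ be its common fraction. If it has $q=1$, its GFT is $m=\mathrm{OPT}_{SB}$. If $\lambda=1$, its GFT is at least $U^*=\mathrm{OPT}_{SB}$. Otherwise $a_0<q<1$ (at $q=a_0$ the seller's fraction is $1$), $R(q)=\lambda<1$ and $\Gamma(q)-\lambda=\lambda m$. Since $\Gamma(q)=\lambda(1+m)$ is positive, $\lambda>0$. The ratio to be bounded is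
$$\rho=\frac{\Gamma(q)}{m}=\lambda\Big(1+\frac1m\Big).$$

**Step 3: replace $R$ by a line, to bound $m$ on both sides.** Let $\ell(s)=A-ks$ be the line through $(a_0,1)$ and $(q,\lambda)$. Here $k>0$; let $x_0=A/k$ be its zero. By concavity $R(s)\ge s/a_0$ on $[0,a_0]$, $R\ge\ell$ on $[a_0,q]$, and $R\le\ell$ on $[q,1]$. So $\ell(1)\ge R(1)\ge0$, i.e. $x_0\ge1$. Using $k(q-a_0)=1-\lambda$,
$$\lambda m=\Gamma(q)-\lambda\ \ge\ 1+\int_{a_0}^q\frac{A-ks}s\,ds-\lambda=1+A\ln\frac q{a_0}-(1-\lambda)-\lambda=A\ln\frac q{a_0}.$$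
Using $k(x_0-q)=\lambda$,
$$m-\Gamma(q)\le\int_q^{x_0}\frac{\ell(s)}s\,ds=A\ln\frac{x_0}q-\lambda ,$$
and since $\Gamma(q)=\lambda+\lambda m$, this says $(1-\lambda)m\le A\ln\frac{x_0}q$.

Put $a=a_0/x_0$, $y=q/x_0$, $\tau=1-\lambda\in(0,1)$. Adding the two identities for $k$ gives $k(x_0-a_0)=1$. So $A=kx_0=\frac1{1-a}$ and $y=a+\tau(1-a)$. The two bounds become
$$\frac{\ln(y/a)}{1-\tau}\ \le\ (1-a)m\ \le\ \frac{\ln(1/y)}\tau . \tag{4}$$

**Step 4: eliminate $m$, then move $a$ to the worst case.** Comparing the ends of (4): $\tau\ln y+\tau\ln\frac1a\le-(1-\tau)\ln y$, that is $\tau\ln\frac1a\le\ln\frac1y$, or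
$$a+\tau(1-a)\le a^\tau .$$
The right inequality of (4), with $(1-\tau)(1-a)=1-y$, gives
$$\rho\ \ge\ (1-\tau)\Big(1+\frac{\tau(1-a)}{\ln(1/y)}\Big)=(1-\tau)+\tau\,\frac{1-y}{\ln(1/y)} .$$
Since $\frac{1-y}{\ln(1/y)}=\int_0^1y^s\,ds$, this is increasing in $y$, hence increasing in $a$ for fixed $\tau$. So we may decrease $a$. The function $a'\mapsto(a')^\tau-a'-\tau(1-a')$ is $\ge0$ at $a'=a$ and tends to $-\tau<0$ as $a'\downarrow0$. So it vanishes at some $a_1\in(0,a]$, which means $\tau=t_{a_1}$. With $y_1=a_1+\tau(1-a_1)=a_1^\tau$ we have $\ln\frac1{y_1}=\tau\ln\frac1{a_1}$, and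
$$\rho\ \ge\ (1-\tau)\Big(1+\frac{1-a_1}{\ln(1/a_1)}\Big)=\beta(a_1)\ge\beta^* .$$
This proves the lower bound in Theorem 1.

## 5. Nearly linear revenue curves and the upper bound in Theorem 1

To make Section 4 lossless, $R$ should follow a chord up to $a_0$ and then a line down to $(1,0)$. A buyer with exactly this curve has an atom at the top, so we smear the atom.

**Step 1: the buyer.** Fix $a\in(0,1)$ and small $\eta\in(0,\frac1a)$. The seller's value is $0$ and the buyer has
$$P(s)=\frac{1/s-1}{1-a}\ \ (a\le s\le1),\qquad P(s)=\frac1a+\eta\Big(1-\frac sa\Big)\ \ (0\le s\le a).$$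
The two formulas agree at $s=a$. Inverting, the density is $\frac{1-a}{(1+(1-a)v)^2}$ on $[0,\frac1a]$ and $\frac a\eta$ on $(\frac1a,\frac1a+\eta]$. On $[0,\frac1a]$ the survival function is $s=\frac1{1+(1-a)v}$, so the virtual value is $v-\frac{1+(1-a)v}{1-a}=-\frac1{1-a}$, a constant. On the upper piece it is $P(s)-\frac{\eta s}a=\frac1a+\eta-\frac{2\eta s}a$ at the value with quantile $s$. This increases in $v$ and is at least $\frac1a-\eta>0$. So the buyer is regular. By Lemma 1, $R$ is strictly increasing on $[0,a]$, and $R(s)=\frac{1-s}{1-a}$ on $[a,1]$. Hence $\Pi^*=R(a)=1$. Section 4, Step 1 (with $\bar q=1$) gives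
$$U^*=\mathrm{OPT}_{SB}=\mathbb E[v]=:m_\eta=\frac{\ln(1/a)}{1-a}+\frac{\eta a}2 .$$

**Step 2: the balance point.** On $[a,1]$, $\Gamma(q)=1+\frac{\eta a}2+\frac{\ln(q/a)-(q-a)}{1-a}$ and $R(q)=1-\frac{q-a}{1-a}$, so $\Gamma(q)-R(q)=\frac{\ln(q/a)}{1-a}+\frac{\eta a}2$ is strictly increasing while $R$ is strictly decreasing. At $q=a$, $\Gamma-R=\frac{\eta a}2<m_\eta=R(a)m_\eta$. At $q=1$, $\Gamma-R=m_\eta>0=R(1)m_\eta$. So there is a unique $q\in[a,1]$ with $\Gamma(q)-R(q)=R(q)m_\eta$. Put $\lambda_\eta=R(q)$; then $\Gamma(q)=\lambda_\eta(1+m_\eta)$.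

**Step 3: no KS-fair mechanism exceeds $\lambda_\eta(1+m_\eta)$.** Let $\mathcal M$ be KS-fair with fraction $\lambda$, $Y=\mathbb E[x]$, $\sigma=\mathbb E[p-\tilde p]\ge0$. If $Y\le q$, then by (3) and because $P\ge0$, $\mathrm{GFT}\le\Gamma(Y)\le\Gamma(q)$. If $Y>q$, then since $\Pi=\mathbb E[\tilde p]=\lambda$,
$$\lambda+\sigma=\mathbb E[p]\le R(Y)\le R(q)=\lambda_\eta,$$
so $\mathrm{GFT}=\lambda m_\eta+\lambda+\sigma\le(\lambda+\sigma)(1+m_\eta)\le\lambda_\eta(1+m_\eta)$.

**Step 4: let $\eta\to0$.** No KS-fair mechanism has ratio above $\lambda_\eta(1+\frac1{m_\eta})$. Every limit point $q$ of the balance points solves $\ln\frac qa=\frac{1-q}{1-a}\ln\frac1a$. With $q=a+t(1-a)$ this reads $\ln\frac qa=(1-t)\ln\frac1a$, i.e. $q=a^t$. So $t=t_a$ and $\lambda_\eta\to1-t_a$. The ratio bound tends to $(1-t_a)\big(1+\frac{1-a}{\ln(1/a)}\big)=\beta(a)$. A constant exceeding $\beta^*$ exceeds some $\beta(a)$, and fails for small $\eta$.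

**Step 5: the number.** Take $a=\frac1{27}$, with $3.2958<\ln27<3.2959$. At $t=0.321$, $a^t>e^{-1.05798}>0.3471$, while $a+t(1-a)<0.3462$. So $t_a>0.321$ and
$$\beta^*\le\beta(\tfrac1{27})<0.679\Big(1+\frac{26/27}{3.2958}\Big)<0.679\cdot1.29218<0.8774 .$$
This completes the proof of Theorem 1. $\blacksquare$

## 6. Random costs: what breaks, and what to slide

**Theorem 2.** If $F,G$ are regular and the instance is non-degenerate, then for every $\alpha<11/13=0.84615\ldots$ (e.g. $\alpha=0.846$) there is a KS-fair $\mathcal M\in\mathfrak M_{F,G}$ with $\mathrm{GFT}(\mathcal M)\ge\alpha\,\mathrm{OPT}_{SB}$.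

Together with Theorem 1, the supremum of the valid constants for two regular traders lies in $[11/13,\beta^*]\subset[0.846,0.8774)$. Its exact value is not claimed.

What changes from Section 4? There the path led from the seller's ideal to a mechanism that was at once the buyer's ideal and efficient. With random costs these are different mechanisms, and the efficient one may not be affordable (Section 7 has a computed example). So a sensible first attempt is to take the two ideal mechanisms and average.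

**Averaging mechanisms.** Suppose $\mathcal M_S,\mathcal M_B\in\mathfrak M$ attain $\Pi^*$ and $U^*$. Run $\mathcal M_S$ with probability $\theta$ and $\mathcal M_B$ with probability $1-\theta$. All constraints are linear, so the mixture is in $\mathfrak M$. As $\theta$ goes from $0$ to $1$, $U/U^*-\Pi/\Pi^*$ moves continuously from a value $\ge0$ to a value $\le0$, so some mixture is KS-fair. Its fraction $\lambda$ is at least $\theta$ (look at the seller) and at least $1-\theta$ (look at the buyer), hence at least $\frac12$. By (1) its GFT is at least $\frac12(U^*+\Pi^*)$. Finally $\mathrm{OPT}_{SB}\le U^*+\Pi^*$: handing the surplus $\mathbb E[p-\tilde p]$ of any mechanism to the buyer as a lump sum keeps it in $\mathfrak M$ and makes $\mathrm{GFT}=U+\Pi$. So averaging gives $\frac12$.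

**Where averaging stops.** It gives no more than $\frac12$, even for the regular buyers of Section 5. There any $\mathcal M_S$ has $1=\Pi\le\mathbb E[p]\le R(Y)\le1$. So $Y=a$, there is no surplus, and $U=\mathrm{GFT}-1\le\Gamma(a)-1=\frac{\eta a}2$. Any $\mathcal M_B$ has $U=m_\eta\ge\mathrm{GFT}$, so $\Pi=0$ and there is no surplus. A mixture has seller fraction $\theta$ and buyer fraction at most $1-\theta+\theta\frac{\eta a}{2m_\eta}$. If it is fair, then $\theta\le\big(2-\frac{\eta a}{2m_\eta}\big)^{-1}$, and its ratio is $\theta(1+\frac1{m_\eta})$. Let $\eta\to0$ and then $a\to0$: $m_\eta\to\infty$ and the bound tends to $\frac12$. On the very same buyers, lowering the price keeps at least $\beta^*>\frac12$. The difference is what gets averaged. A mixture of mechanisms has $U$, $\Pi$ and GFT linear in $\theta$, and nothing uses the concavity of $R$. Lowering the price averages *quantiles*, and $R$ of an average is at least the average of $R$.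

**What we do instead.** Describe the seller's ideal by its trade probabilities $q^S(c)$, and a nearly optimal mechanism by its trade probabilities $b(c)$. Slide along $q_t=(1-t)q^S+tb$, for every cost at once. Three things have to be settled.

- Is $q_t$ implementable and affordable? Yes: the available budget will be a concave function of the quantile function (Section 7).
- How much GFT is lost by stopping at $t<1$? A pointwise inequality in $c$ controls this (Section 8).
- What if the nearly optimal mechanism already favors the seller, so that the path never becomes fair? Then exchange the traders (Section 9). This is where the seller's regularity is used.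

## 7. Every mechanism is matched by a pair $(q,u_0)$

**Core setting.** From here on, the buyer's law is regular with a density, or a point mass. The seller's law is supported on an interval, possibly degenerate. Values are real and integrable, and $0<U^*,\Pi^*<\infty$. No regularity of the seller is assumed.

For non-increasing $Y$ on the seller's support with values in $[0,1]$ let
$$K(Y)=\mathbb E_c\Big[cY(c)+\int_c^{c_{hi}}Y(s)\,ds\Big]\in(-\infty,\infty],\qquad S(Y)=\mathbb E_c[R(Y(c))]-K(Y)\in[-\infty,\infty).$$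
By Lemma 2, $K(Y)$ is what the seller must be paid on average if her lowest interim utility is $0$. By Lemma 4, $\mathbb E_cR(Y(c))$ is the most that can be collected. So $S$ is the budget. $K$ is linear on convex combinations and $\mathbb E_cR(Y(c))$ is concave in $Y$, so **$S$ is concave**.

**Lemma 5 (construction).** Let $q(\cdot)$ be non-increasing with values in $[0,1]$, $\mathbb E R(q(c))>-\infty$, $K(q)<\infty$ and $0\le u_0\le S(q)$. Then there is a mechanism in $\mathfrak M$, denoted $(q,u_0)$, with $\mathbb E p=\mathbb E\tilde p$ and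
$$\Pi=\mathbb E_c[\pi_c(q(c))]-u_0,\qquad\mathrm{GFT}=\mathbb E_c[\Gamma_c(q(c))],\qquad U=\mathrm{GFT}-\Pi .$$

*Proof.* **Step 1: define it.** Let $x(v,c)=\mathbf 1[1-F(v)<q(c)]$, or $x(v,c)=q(c)$ for a point-mass buyer. With a density, $1-F(v)$ is uniform, so $\mathbb E_vx(v,c)=q(c)$ in both cases. $X(v)=\mathbb E_cx(v,c)$ is non-decreasing. Put $\pi_0=S(q)-u_0\ge0$ and
$$u(v)=u_0+\int_{v_{lo}}^vX,\qquad p(v,c)=vX(v)-u(v),\qquad\tilde p(v,c)=cq(c)+\int_c^{c_{hi}}q+\pi_0 .$$

**Step 2: everything is finite.** This matters only when a support is unbounded. Let $F$ have a density. For $y\in[0,1]$,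
$$\int_{P(y)}^{v_{hi}}(1-F)=\int_0^yP-R(y):$$
for $y\in(0,1)$ both sides equal $\mathbb E(v-P(y))^+$, and $y\in\{0,1\}$ follows by taking limits. The condition $1-F(s)<q(c)$ means $s>P(q(c))$, up to endpoints. So by Tonelli
$$\mathbb E_v\int_{v_{lo}}^vX=\int_{v_{lo}}^{v_{hi}}X(s)(1-F(s))\,ds=\mathbb E_c\Big[\int_0^{q(c)}P-R(q(c))\Big]<\infty .$$
Hence $u$ is finite a.e., and then everywhere since $0\le X\le1$. Likewise $K(q)<\infty$ makes $\int_c^{c_{hi}}q$ finite for some $c$, hence for all $c$.

**Step 3: incentives.** $u$ is convex with subgradient $X(v)$ at $v$, so $vX(v')-p(v')=u(v')+(v-v')X(v')\le u(v)$. The seller's interim utility $\pi_0+\int_c^{c_{hi}}q$ is convex with subgradient $-q(c)$, so she does not misreport either. IIR holds since $u_0,\pi_0\ge0$.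

**Step 4: the accounts.** $\mathbb E[vX(v)]=\mathbb E_c\int_0^{q(c)}P$. Subtracting $\mathbb E[u]$ from Step 2 gives $\mathbb E p=\mathbb E_cR(q(c))-u_0$. For a point mass this is $v_0\mathbb E[q(c)]-u_0$ directly. Also $\mathbb E\tilde p=K(q)+\pi_0=\mathbb E_cR(q(c))-u_0=\mathbb E p$. So $\Pi=\mathbb E\tilde p-\mathbb E[cq(c)]=\mathbb E\pi_c(q(c))-u_0$. By the choice of $x$, $\mathrm{GFT}=\mathbb E_c\big[\int_0^{q(c)}P-cq(c)\big]=\mathbb E_c\Gamma_c(q(c))$. Finally $U+\Pi=\mathrm{GFT}$ by (1). $\square$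

**Lemma 6 (reduction).** For every $\mathcal M\in\mathfrak M$ there is a pair $(b,u_0)$ as in Lemma 5 with $b(c)\le\bar q(c)$ for all $c$ and
$$\Pi(b,u_0)=\Pi(\mathcal M),\qquad U(b,u_0)\ge U(\mathcal M),\qquad\mathrm{GFT}(b,u_0)\ge\mathrm{GFT}(\mathcal M).$$

*Proof.* **Step 1: the budget of $\mathcal M$.** Let $Y(c)=\mathbb E_vx(v,c)$, and let $u_0^{\mathcal M},\pi_0^{\mathcal M}\ge0$ be the infima of the interim utilities. By Lemma 2, $\mathbb E\tilde p=K(Y)+\pi_0^{\mathcal M}$, so $K(Y)<\infty$. WBB and (3) give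
$$\mathbb E R(Y)-u_0^{\mathcal M}\ge\mathbb E p\ge\mathbb E\tilde p=K(Y)+\pi_0^{\mathcal M}.$$
So $\mathbb E R(Y)$ is finite and $S(Y)\ge u_0^{\mathcal M}+\pi_0^{\mathcal M}$. Put $\hat u_0=S(Y)-\pi_0^{\mathcal M}\ge0$. Then
$$\mathbb E\pi_c(Y)-\hat u_0=K(Y)+\pi_0^{\mathcal M}-\mathbb E[cY]=\Pi(\mathcal M).$$

**Step 2: remove inefficient trade.** Let $b=\min(Y,\bar q)$, which is non-increasing, $\Delta=Y-b\ge0$, and $u_0=\hat u_0+\mathbb E[\pi_c(b)-\pi_c(Y)]$. By (2), $0\le\pi_c(b)\le\mathbb E_v(v-c)^+$, so $\mathbb E\pi_c(b)$ and $\mathbb E R(b)$ are finite; and $K(b)<\infty$ since $b\le Y$. Where $b<Y$ we have $Y>\bar q$, so $\pi_c(Y)\le0\le\pi_c(b)$. Hence $u_0\ge\hat u_0\ge0$.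

**Step 3: the new pair is affordable.** We have
$$S(b)-S(Y)=\mathbb E[R(b)-R(Y)]+\mathbb E\Big[c\Delta+\int_c^{c_{hi}}\Delta\Big]\ge\mathbb E[R(b)-R(Y)+c\Delta]=\mathbb E[\pi_c(b)-\pi_c(Y)].$$
With $\hat u_0\le S(Y)$ this gives $u_0\le S(b)$. So Lemma 5 applies to $(b,u_0)$.

**Step 4: compare.** $\Pi(b,u_0)=\mathbb E\pi_c(b)-u_0=\mathbb E\pi_c(Y)-\hat u_0=\Pi(\mathcal M)$. Since $\Gamma_c$ decreases beyond $\bar q(c)$, (3) gives $\mathrm{GFT}(b,u_0)=\mathbb E\Gamma_c(b)\ge\mathbb E\Gamma_c(Y)\ge\mathrm{GFT}(\mathcal M)$. By (1), $U(b,u_0)=\mathrm{GFT}(b,u_0)-\Pi(\mathcal M)\ge\mathrm{GFT}(\mathcal M)-\Pi(\mathcal M)\ge U(\mathcal M)$. $\square$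

**Lemma 7 (the seller's ideal).** Let $q^S(c)$ be the smallest maximizer of $\pi_c$ on $[0,1]$ and $\pi_c^*=\pi_c(q^S(c))\ge0$. Then $q^S$ is non-increasing, $(q^S,0)$ satisfies the hypotheses of Lemma 5, and $\Pi^*=\Pi(q^S,0)=\mathbb E\pi_c^*$. Moreover $P(s)\ge c$ for $0<s<q^S(c)$, and $q^S(c)\le\bar q(c)$.

*Proof.* **Step 1: monotonicity.** The maximizer exists by continuity. Suppose $c<c'$ and $a'=q^S(c')>a=q^S(c)$. Then $a$ is not a maximizer at $c'$, so $R(a)-c'a<R(a')-c'a'$. Adding $(c'-c)(a'-a)$ to both sides' difference,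
$$0<(c'-c)(a'-a)<[R(a')-ca']-[R(a)-ca]\le0,$$
a contradiction.

**Step 2: affordability.** Since $\pi_{c'}^*\ge\pi_{c'}(q^S(c))=\pi_c^*-(c'-c)q^S(c)$, the function $c\mapsto\pi_c^*$ is convex with subgradient $-q^S(c)$. So $\int_c^dq^S=\pi_c^*-\pi_d^*\le\pi_c^*$, and letting $d\to c_{hi}$, $\int_c^{c_{hi}}q^S\le\pi_c^*\le\mathbb E_v(v-c)^+$. Hence $K(q^S)<\infty$, $\mathbb E R(q^S)=\mathbb E[\pi_c^*+cq^S]$ is finite, and $S(q^S)=\mathbb E\big[\pi_c^*-\int_c^{c_{hi}}q^S\big]\ge0$.

**Step 3: optimality.** By Lemma 5, $\Pi(q^S,0)=\mathbb E\pi_c^*$. By Lemma 6, every $\mathcal M\in\mathfrak M$ has $\Pi(\mathcal M)=\mathbb E\pi_c(b)-u_0\le\mathbb E\pi_c^*$.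

**Step 4: location.** For $0<s<q^S(c)$ concavity gives $\pi_c(s)\ge\frac s{q^S(c)}\pi_c^*\ge0$, so $P(s)\ge c$. Since $P<c$ on $(\bar q(c),1)$, $q^S(c)\le\bar q(c)$. $\square$

**Example: two uniform traders.** Let $v,c$ be uniform on $[0,1]$. Then $R(q)=q-q^2$, $q^S(c)=\frac{1-c}2$ and $\Pi^*=\mathbb E\frac{(1-c)^2}4=\frac1{12}$. The map $(v,c)\mapsto(1-c,1-v)$ exchanges the traders, so $U^*=\frac1{12}$ too. Since $\mathbb E\int_c^1q=\mathbb E[cq(c)]$ here, $S(q)=\mathbb E[(1-2c)q-q^2]$.

The efficient $\bar q(c)=1-c$ has $S=-\mathbb E[c(1-c)]=-\frac16<0$. By Step 1 of Lemma 6 no mechanism in $\mathfrak M$ has these trade probabilities, so the endpoint of the path in Section 4 is not affordable.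

Now let $q(c)=(\frac34-c)^+$, i.e. trade when $v>c+\frac14$. With $s=\frac34-c$, $S=\int_0^{3/4}s(s-\frac12)\,ds=\frac9{64}-\frac9{64}=0$, so $(q,0)\in\mathfrak M$. Its seller utility is $\int_0^{3/4}\frac s4\,ds=\frac9{128}$, and its GFT is $\int_0^{3/4}\big(s(s+\frac14)-\frac{s^2}2\big)ds=\frac9{64}$, so $U=\frac9{128}$ as well. It is KS-fair, and $\mathrm{OPT}_{SB}\ge\frac9{64}>\frac1{12}=U^*$. The identity $U^*=\mathrm{OPT}_{SB}$ of Section 4 fails.

## 8. The loss from stopping early, one cost at a time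

**Lemma 8.** Let $t\in(0,1)$, $a=q^S(c)$, $b\in[0,\bar q(c)]$, $q=(1-t)a+tb$, $\pi=\pi_c$ and $\pi^*=\pi(a)$. Then
$$\Gamma_c(b)-\Gamma_c(q)\ \le\ \tfrac{1-t}t\,\pi(q)-\Big[\tfrac{1-t}t-\ln\tfrac1t\Big]\pi^* . \tag{5}$$

The right side is linear in $\pi(q)$ and $\pi^*$, with coefficients that depend only on $t$. So we may average over $c$.

*Proof.* **Step 1: the right side is non-negative.** Since $\pi(b)\ge0$, concavity gives $\pi(q)\ge(1-t)\pi^*$. So the right side is at least $\pi^*\big[\frac{(1-t)^2-(1-t)}t+\ln\frac1t\big]=\pi^*\big[\ln\frac1t-(1-t)\big]\ge0$.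

**Step 2: the case $b\le a$.** Then $b\le q\le a$, and $P\ge c$ on $(0,a)$ by Lemma 7, so $\Gamma_c(b)\le\Gamma_c(q)$ and (5) holds by Step 1.

**Step 3: the case $a<b$, bounding $\pi$ by a line.** Let $k=\frac{\pi^*-\pi(q)}{q-a}\ge0$, where $q-a=t(b-a)$. Beyond $q$ a concave function lies below its chord extended from $a$ through $q$: $\pi(s)\le\pi(q)-k(s-q)$ on $[q,b]$. So
$$\Gamma_c(b)-\Gamma_c(q)=\int_q^b\frac{\pi(s)}s\,ds\le(\pi(q)+kq)\ln\frac bq-k(b-q).$$

**Step 4: rewrite in $r=q/b$.** We have $r\in[t,1)$. Let $B=(\pi^*-\pi(q))\frac{1-t}t$. Since $b-q=(1-t)(b-a)$, $k(b-q)=B$ and $kq=B\frac q{b-q}=B\frac r{1-r}$. Because $1+\frac r{1-r}=\frac1{1-r}$, the bound equals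
$$(\pi(q)-B)\ln\tfrac1r+B\Big[\frac{\ln(1/r)}{1-r}-1\Big].$$

**Step 5: replace $r$ by $t$.** From $\pi^*-\pi(q)\le t\pi^*$ we get $0\le B\le(1-t)\pi^*\le\pi(q)$. So both coefficients $\pi(q)-B$ and $B$ are non-negative. Both $\ln\frac1r$ and $\frac{\ln(1/r)}{1-r}=\int_0^1\frac{dy}{r+(1-r)y}$ decrease in $r$, and $r\ge t$. Replacing $r$ by $t$ gives the upper bound
$$\pi(q)\ln\tfrac1t+B\Big[\tfrac t{1-t}\ln\tfrac1t-1\Big]=\pi(q)\ln\tfrac1t+(\pi^*-\pi(q))\Big[\ln\tfrac1t-\tfrac{1-t}t\Big],$$
which is the right side of (5). $\square$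

## 9. Proof of Theorem 2

**Step 1: exchange the traders if necessary.** This step lets us assume that a nearly optimal mechanism favors the buyer. Given an instance, put
$$v'=-c,\quad c'=-v,\quad x'=x,\quad p'=-\tilde p,\quad\tilde p'=-p .$$
The new buyer's utility is $v'x'-p'=\tilde p-cx$ and the new seller's is $\tilde p'-c'x'=vx-p$. Also $\mathbb E p'\ge\mathbb E\tilde p'$ iff $\mathbb E p\ge\mathbb E\tilde p$, and $(v'-c')x'=(v-c)x$. So BIC, IIR, WBB and GFT are preserved, $U$ and $\Pi$ are swapped, and so are $U^*$ and $\Pi^*$. If $G$ has a density, the law of $v'=-c$ has survival function $G(-v')$ and density $g(-v')$, so its virtual value at $v'=-c$ is $-\big(c+\frac{G(c)}{g(c)}\big)$. Hence it is a regular buyer law iff $G$ is a regular seller law. If $G$ is a point mass, so is the law of $v'$. So both the given instance and its mirror are in the core setting of Section 7.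

Fix $\varepsilon\in(0,1)$ and $\mathcal M_0\in\mathfrak M$ with $\mathrm{GFT}(\mathcal M_0)\ge(1-\varepsilon)\mathrm{OPT}_{SB}$. We may assume
$$\frac{U(\mathcal M_0)}{U^*}\ge\frac{\Pi(\mathcal M_0)}{\Pi^*},$$
since otherwise we work in the mirror instance and map the KS-fair mechanism found there back. Let $(b,u_0)$ be the pair from Lemma 6 for $\mathcal M_0$, with utilities $U_M,\Pi_M$, and let
$$W=U_M+\Pi_M=\mathbb E\Gamma_c(b)\ge(1-\varepsilon)\mathrm{OPT}_{SB}.$$
Since $U_M\ge U(\mathcal M_0)$ and $\Pi_M=\Pi(\mathcal M_0)$, still $U_M/U^*\ge\Pi_M/\Pi^*$.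

**Step 2: the path, and a fair mechanism on it.** For $t\in[0,1]$ let $q_t=(1-t)q^S+tb$, a non-increasing function. By concavity of $\mathbb E R(\cdot)$ and linearity of $K$, $\mathbb E R(q_t)>-\infty$, $K(q_t)<\infty$ and
$$S(q_t)\ge(1-t)S(q^S)+tS(b)\ge0 .$$
So $(q_t,0)\in\mathfrak M$ by Lemma 5. Write
$$\Pi(t)=\mathbb E\pi_c(q_t),\qquad W(t)=\mathbb E\Gamma_c(q_t),\qquad U(t)=W(t)-\Pi(t)$$
for its seller utility, GFT and buyer utility. They are continuous in $t$. Indeed $q^S,b\le\bar q$, so $q_t(c)\in[0,\bar q(c)]$, where $\pi_c,\Gamma_c$ are real-valued and continuous with $0\le\pi_c(q_t)\le\pi_c^*$ and $0\le\Gamma_c(q_t)\le\mathbb E_v(v-c)^+$. Both dominating functions are integrable in $c$, so dominated convergence applies.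

Let $h(t)=U(t)/U^*-\Pi(t)/\Pi^*$. By Lemma 7, $h(0)=U(0)/U^*-1\le0$.

*If $h(1)\le0$:* the mechanisms $(b,u)$ with $u\in[0,u_0]$ are all in $\mathfrak M$ and all have GFT $W$. As $u$ goes from $0$ to $u_0$, $U/U^*-\Pi/\Pi^*$ moves continuously from $h(1)\le0$ to $U_M/U^*-\Pi_M/\Pi^*\ge0$. So one of them is KS-fair, with GFT $W$.

*If $h(1)>0$:* there is $t\in[0,1)$ with $h(t)=0$, so $(q_t,0)$ is KS-fair. Let $\lambda=U(t)/U^*=\Pi(t)/\Pi^*\in[0,1]$. Its GFT is $W(t)=\lambda(U^*+\Pi^*)$. If $\lambda=1$, this is $U^*+\Pi^*\ge U_M+\Pi_M=W$. This covers $t=0$, because $\Pi(0)=\Pi^*$.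

So assume from now on that $\lambda<1$ and $t\in(0,1)$. Rescale money so that $U^*+\Pi^*=1$, and put
$$z=\Pi^*\in(0,1),\qquad o=W\in(0,1],$$
where $o\le1$ because $U_M\le U^*$ and $\Pi_M\le\Pi^*$. The fair mechanism has GFT $\lambda$, and the goal is to bound $\lambda$ below in terms of $o$.

**Step 3: $t$ is not small.** Stopping early is what costs gains, so we need lower bounds on $t$. Since each $\pi_c$ is concave, $\Pi(\cdot)$ is concave, so $\lambda z=\Pi(t)\ge(1-t)z+t\Pi(1)$. First, $\Pi(1)=\mathbb E\pi_c(b)\ge0$, so $\lambda\ge1-t$. Second, $\Pi(1)=\Pi_M+u_0\ge\Pi_M=W-U_M\ge o-(1-z)$, so $\lambda z\ge z-t(1-o)$. Together: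
$$t\ge1-\lambda,\qquad t(1-o)\ge z(1-\lambda)>0 . \tag{6}$$
In particular $\lambda>0$ and $o<1$.

**Step 4: average the pointwise inequality.** Taking $\mathbb E_c$ in (5) with $b=b(c)$, and using $\Pi(t)=\lambda z$ and $\mathbb E\pi_c^*=z$,
$$o-\lambda\ \le\ z\,g(t),\qquad g(s):=\ln\tfrac1s-(1-\lambda)\Big(\tfrac1s-1\Big). \tag{7}$$
Here $g'(s)=-\frac{s-(1-\lambda)}{s^2}$, so $g$ is non-increasing on $[1-\lambda,\infty)$, and $g(1-\lambda)=\ln\frac1{1-\lambda}-\lambda\ge0$.

**Step 5: eliminate $t$.** We insert (6) into (7). Let $z'=\max(z,1-o)$. We claim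
$$o-\lambda\ \le\ z'\,g\Big(\frac{z'(1-\lambda)}{1-o}\Big). \tag{8}$$
If $z\ge1-o$, then $z'=z$, and (6) gives $t\ge\frac{z(1-\lambda)}{1-o}\ge1-\lambda$; by monotonicity $g(t)\le g\big(\frac{z(1-\lambda)}{1-o}\big)$. If $z<1-o$, then $t\ge1-\lambda$ gives $zg(t)\le zg(1-\lambda)\le z'g(1-\lambda)$, and the argument in (8) is exactly $1-\lambda$.

**Step 6: eliminate $z$.** Put $A=\frac{1-o}{1-\lambda}$. The argument of $g$ in (8) is $z'/A$, so (8) reads
$$o-\lambda\le z'\ln\frac A{z'}-(1-\lambda)A+(1-\lambda)z'=z'\ln\frac A{z'}-(1-o)+(1-\lambda)z' .$$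
Hence
$$1-\lambda\ \le\ z'\ln\frac A{z'}+(1-\lambda)z'\ \le\ \max_{y>0}\Big\{y\ln\frac Ay+(1-\lambda)y\Big\}=Ae^{-\lambda}.$$
Indeed the function of $y$ is concave with derivative $\ln\frac Ay-\lambda$, so its maximum is at $y=Ae^{-\lambda}$, where it equals $\lambda y+(1-\lambda)y=y$. Inserting $A$,
$$o\ \le\ 1-e^\lambda(1-\lambda)^2 . \tag{9}$$

**Step 7: turn (9) into a ratio.** We show $f(\lambda):=\frac{13}{11}\lambda-1+e^\lambda(1-\lambda)^2\ge0$ on $[0,1]$, so that $o\le\frac{13}{11}\lambda$. We have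
$$f'(\lambda)=\tfrac{13}{11}-e^\lambda(1-\lambda^2),\qquad f''(\lambda)=e^\lambda(\lambda^2+2\lambda-1),$$
so $f$ is concave on $[0,\sqrt2-1]$ and convex on $[\sqrt2-1,1]$. Take $\lambda_0=0.584$, with $1.7931<e^{\lambda_0}<1.7933$. Since $(1-\lambda_0)^2=0.173056$ and $1-\lambda_0^2=0.658944$,
$$f(\lambda_0)>0.69018-1+0.31030>0.0004,\qquad 0<1.18181-1.18169<f'(\lambda_0)<1.18182-1.18155<0.0003 .$$
On $[\sqrt2-1,1]$ we have $\lambda-\lambda_0>-0.18$, and by convexity $f(\lambda)\ge f(\lambda_0)+f'(\lambda_0)(\lambda-\lambda_0)\ge0.0004-0.0003\cdot0.18>0$. On $[0,\sqrt2-1]$ concavity gives $f\ge\min\{f(0),f(\sqrt2-1)\}=\min\{0,f(\sqrt2-1)\}=0$.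

**Step 8: conclude.** In the remaining case the KS-fair mechanism has GFT $\lambda\ge\frac{11}{13}o$, that is, at least $\frac{11}{13}W\ge\frac{11}{13}(1-\varepsilon)\mathrm{OPT}_{SB}$ in the original units. In the other cases of Step 2 the GFT is at least $W$, which is larger. Given $\alpha<\frac{11}{13}$, choose $\varepsilon$ with $\frac{11}{13}(1-\varepsilon)\ge\alpha$. This proves Theorem 2. Since $0.846>\frac12$, a KS-fair mechanism beats one half for every pair of regular traders. $\blacksquare$
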